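# Extending $\mathcal A$-free $\mathrm L^1$ fields across a Lipschitz boundary

## 1. Reflecting a divergence-free field across a line

**Example 1 (half-plane).** Let $H=\{x\in\mathbb R^2: x_2>0\}$ and let $u=(u_1,u_2)\in \mathrm L^1(H;\mathbb R^2)$ satisfy $\operatorname{div}u=0$ in the sense of distributions on $H$. We look for an integrable divergence-free field on all of $\mathbb R^2$ that equals $u$ on $H$. Extension by zero fails, because the normal component $u_2$ may jump across the line. Let us reflect instead: for $x_2<0$ put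
$$U(x_1,x_2)=\big(-u_1(x_1,-x_2),\;u_2(x_1,-x_2)\big).$$
This leaves the normal component unchanged and flips the tangential one. Clearly $\|U\|_{\mathrm L^1}=2\|u\|_{\mathrm L^1}$. To see that $\operatorname{div}U=0$, take $\varphi\in \mathrm C_c^\infty(\mathbb R^2)$ and write $\varphi^r(x)=\varphi(x_1,-x_2)$. Since $\partial_1\varphi^r=(\partial_1\varphi)^r$ and $\partial_2\varphi^r=-(\partial_2\varphi)^r$, a change of variables on the lower half-plane gives
$$\int_{\mathbb R^2}U\cdot\nabla\varphi=\int_H u\cdot\nabla\psi,\qquad \psi=\varphi-\varphi^r .$$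
The function $\psi$ vanishes on $\{x_2=0\}$, so $|\psi|\le Cx_2$ on $H$. Let $\theta_\delta(x)=\theta(x_2/\delta)$ with $\theta$ smooth, $\theta=0$ on $(-\infty,1]$ and $\theta=1$ on $[2,\infty)$. Then $\theta_\delta\psi$ is an admissible test function on $H$, and
$$0=\int_H u\cdot\nabla(\theta_\delta\psi)=\int_H\theta_\delta\, u\cdot\nabla\psi+\int_H u_2\,\delta^{-1}\theta'(x_2/\delta)\,\psi .$$
On the support of $\theta'(x_2/\delta)$ we have $|\psi|\le 2C\delta$, so the last integral is at most $C'\int_{\{\delta<x_2<2\delta\}}|u|\to0$. Letting $\delta\to0$ gives $\int U\cdot\nabla\varphi=0$.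

There is a way to see why this works. Suppose $u$ is smooth and has a stream function, $u=\nabla^\perp v=(-\partial_2v,\partial_1v)$. The reflected field is $\nabla^\perp$ of the reflected function $v(x_1,-x_2)$, and $\nabla^\perp$ of anything is divergence-free. We may also *average* while reflecting. Let $\rho$ be smooth with $\int\rho=1$ and support in the ball $B(e_2,\frac14)$. For $x_2<0$ put $t(x)=2|x_2|$ and $V(x)=\int\rho(y)\,v(x+t(x)y)\,dy$. The points $x+t(x)y$ have second coordinate at least $|x_2|(-1+2\cdot\frac34)>0$, so this makes sense. The chain rule gives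
$$\partial_jV(x)=\int\rho(y)(\partial_jv)(x+ty)\,dy+\partial_jt(x)\int\rho(y)\,(y\cdot\nabla v)(x+ty)\,dy .$$
Since $\nabla v=(u_2,-u_1)$, the field $U=\nabla^\perp V$ is
$$U(x)=\int\rho(y)\,u(x+t(x)y)\,dy+\nabla^\perp t(x)\int\rho(y)\,(y_1u_2-y_2u_1)(x+t(x)y)\,dy. \tag{1}$$
The stream function has disappeared: (1) involves only averages of $u$ at scale $t(x)$ over points of $H$. If $\rho$ concentrates at $e_2$, then, as $\nabla^\perp t=(2,0)$, (1) becomes $u+2(-u_1)e_1$ at the reflected point, which is the reflection above.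

**Example 2 (Cauchy–Riemann).** Replace the divergence by $\mathcal Au=(\partial_1u_1-\partial_2u_2,\ \partial_2u_1+\partial_1u_2)$ on $\mathbb R^2=\mathbb C$. Distributional solutions of $\mathcal Au=0$ are holomorphic functions $u_1+iu_2$. On the unit disc take $f(z)=1/(1-z)$. It is integrable, since $\int_{B(1,2)}|1-z|^{-1}=4\pi$. An integrable solution on a neighborhood of the closed disc that equals $f$ on the disc would be holomorphic, hence bounded, near $z=1$, and $f$ is not. So no extension exists, even to a slightly larger set, and even without asking for linearity or bounds.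

**Example 3 (flux).** Let $\Omega=\{1<|x|<2\}\subset\mathbb R^2$ and $u=x/|x|^2$, which is divergence-free and integrable on $\Omega$. There is no divergence-free $U\in \mathrm L^1$ on the full disc of radius $2$ with $U|_\Omega=u$. Indeed, take a radial $\varphi\in \mathrm C_c^\infty(B(0,2))$ with $\varphi=1$ for $|x|\le 1.2$ and $\varphi=0$ for $|x|\ge1.8$. Then we would have $0=\int U\cdot\nabla\varphi=\int_1^2\frac1\rho\,\varphi'(\rho)\,2\pi\rho\,d\rho=-2\pi$. So in general we can only hope to extend to *some* open neighborhood of $\overline\Omega$.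

Divergence: yes. Cauchy–Riemann: no. For which operators can every integrable solution of $\mathcal Au=0$ on a bounded Lipschitz domain be extended, linearly and boundedly, to an integrable solution on a neighborhood of the closure?

## 2. Fourier symbols of complex constant rank and the theorems

Let $n\ge2$, let $W,Z$ be finite-dimensional real inner product spaces, $l\in\mathbb N$, and
$$\mathcal A v=\sum_{|\beta|=l}\mathcal A_\beta\,\partial^\beta v,\qquad \mathcal A_\beta:W\to Z\ \text{linear},\qquad \mathcal A[\xi]=\sum_{|\beta|=l}\mathcal A_\beta\,\xi^\beta .$$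
For open $U\subset\mathbb R^n$, $1\le p\le\infty$ and $k\in\mathbb N_0$ put $\mathrm W^{k,p}_{\mathcal A}(U)=\{u\in \mathrm W^{k,p}(U;W):\mathcal Au=0\text{ in }\mathcal D'(U;Z)\}$, and write $\mathrm L^p_{\mathcal A}(U)$ for $k=0$. Since $\mathrm L^p$-convergence implies convergence of distributions, $\mathrm L^p_{\mathcal A}(U)$ is closed in $\mathrm L^p(U;W)$.

**Definition (complex constant rank).** $\mathcal A$ has the complex constant rank property if $\operatorname{rank}\mathcal A[\xi]$, with $\mathcal A[\xi]$ acting on the complexification $W_{\mathbb C}$, is the same for all $\xi\in\mathbb C^n\setminus\{0\}$.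

Some examples by hand. For $\operatorname{div}$ the symbol is $w\mapsto\xi\cdot w$ (bilinear), of rank $1$ for every complex $\xi\ne0$. For $\nabla$ on scalars it is $w\mapsto w\xi$, again of rank $1$; here $\mathcal A$-free means constant on a domain, and the extension is trivial. For $\operatorname{curl}$ in $\mathbb R^3$ it is $w\mapsto\xi\times w$, whose kernel is $\mathbb C\xi$ for every complex $\xi\neq0$; the rank is $2$. For Cauchy–Riemann it is $\begin{pmatrix}\xi_1&-\xi_2\\ \xi_2&\xi_1\end{pmatrix}$, with determinant $\xi_1^2+\xi_2^2$: invertible for real $\xi\ne0$, but singular at $\xi=(1,i)$. So the rank is constant over the reals and not over the complex numbers. Likewise the Laplacian, with symbol $\xi\cdot\xi$, lacks the property.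

**Definition (bounded Lipschitz domain).** A bounded domain $\Omega$ such that each $\bar x\in\partial\Omega$ has an open neighborhood $Q$, orthonormal coordinates $x=(x',x_n)$ and a Lipschitz function $g:\mathbb R^{n-1}\to\mathbb R$ with $\Omega\cap Q=\{x_n>g(x')\}\cap Q$.

For $\mathcal A=\mathrm d$ on $k$-forms it is known that an open $\Omega^\varepsilon\supset\overline\Omega$ and a bounded linear extension operator from $\mathrm d$-closed $\mathrm L^p$ forms on $\Omega$ to those on $\Omega^\varepsilon$ exist, $1\le p\le\infty$. The paper by Franz Gmeineder and Stefan Schiffer, "Extensions of divergence-free fields in $\mathrm L^1$-based function spaces", arXiv:2408.04513 (2024), is the source of the conjecture that an extension is possible, for $\mathrm L^1$, for every $\mathcal A$ with the complex constant rank property. The conjecture is true.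

**Theorem A.** If $\mathcal A$ has the complex constant rank property and $\Omega\subset\mathbb R^n$ is a bounded Lipschitz domain, there are an open $\Omega'\supset\overline\Omega$ and a bounded linear $\mathcal E_{\mathcal A}:\mathrm L^1_{\mathcal A}(\Omega)\to \mathrm L^1_{\mathcal A}(\Omega')$ with $(\mathcal E_{\mathcal A}u)|_\Omega=u$.

**Theorem B.** Let $K\in\mathbb N_0$. In Theorem A, $\Omega'$ and $\mathcal E_{\mathcal A}$ (one linear operator given by one formula) can be chosen so that $\mathcal E_{\mathcal A}:\mathrm W^{k,p}_{\mathcal A}(\Omega)\to\mathrm W^{k,p}_{\mathcal A}(\Omega')$ is bounded for all $0\le k\le K$, $1\le p\le\infty$. The rows of $\mathcal A$ may have different orders: it suffices that the $i$-th row is homogeneous of order $l_i\ge1$ and that $\operatorname{rank}\mathcal A[\xi]$ is constant on $\mathbb C^n\setminus\{0\}$.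

An example with mixed orders: $W=\mathbb R^n\times\mathbb R$ and $\mathcal A(w,f)=(\operatorname{div}w,\nabla^2f)$ has rank $1+1=2$ at each complex $\xi\ne0$.

**Theorem C (partial converse).** Let $\mathcal A$ be homogeneous of order $l$. Say that (EP) holds on $\Omega$ if there is an open $\Omega'\supset\overline\Omega$ such that every $u\in\mathrm L^1_{\mathcal A}(\Omega)$ is the restriction of some $U\in \mathrm L^1_{\mathcal A}(\Omega')$ (no linearity or bound required).

(a) Let $\mathcal A[\xi]$ be injective for all $\xi\in\mathbb R^n\setminus\{0\}$. If (EP) holds on one nonempty bounded open set, then $\mathcal A[\xi]$ is injective for all $\xi\in\mathbb C^n\setminus\{0\}$.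

(b) Let $\mathcal A[\xi]$ be surjective for some $\xi\in\mathbb C^n$. If (EP) holds on the shell $\{1<|x|<2\}$, then $\mathcal A[\xi]$ is surjective for all $\xi\in\mathbb C^n\setminus\{0\}$.

Consequently, if $\mathcal A$ is real-elliptic (as in (a)) or generically surjective (as in (b)), then (EP) holds on all bounded Lipschitz domains if and only if $\mathcal A$ has complex constant rank: "if" is Theorem A; for "only if", apply (a) to a ball or (b) to the shell, which is a bounded Lipschitz domain, and note that injectivity, or surjectivity, at all $\xi\neq0$ makes the rank constant. No converse is claimed for general $\mathcal A$.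

If $\mathcal A=0$, Theorem A is trivial (extend by $0$) and Theorem B is Stein's extension theorem. So in Sections 4–8 we assume $\mathcal A\ne0$, with complex constant rank $\mathsf r\ge1$ and rows homogeneous of orders $l_i\ge1$.

## 3. Where potentials and variable-scale averages stop

**Extending a potential.** Example 1 suggests: write $u=Bv$ with $\mathcal AB=0$, extend $v$ by Stein's theorem, apply $B$. Example 3 shows that a global potential need not exist: if $u=\nabla^\perp v$ on the annulus with $v\in\mathrm W^{1,1}$, then the Stein extension of $v$ would give a divergence-free extension to the disc. On a ball there is no such topological obstruction, but $p=1$ is an obstruction. Take $\operatorname{div}$ in $\mathbb R^3$, $B=\operatorname{curl}$, and let $G$ be the ball of radius $2$. Suppose every $u\in \mathrm L^1_{\operatorname{div}}(G)$ were $\operatorname{curl}v$ with $v\in\mathrm W^{1,1}(G;\mathbb R^3)$. By the open mapping theorem we could choose $v$ with $\|v\|_{\mathrm W^{1,1}}\le C\|u\|_{\mathrm L^1}$. Let $\Gamma$ be the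 unit circle in $\{x_3=0\}$ and $\mu_\Gamma$ the vector measure given by its unit tangent times arc length. It is divergence-free, because $\int_\Gamma\nabla\varphi\cdot\tau=0$. Its mollifications $u_j$ are smooth and divergence-free with $\|u_j\|_{\mathrm L^1}\le2\pi$. The corresponding $v_j$ are bounded in $\mathrm W^{1,1}(G)$, so a subsequence converges in $\mathrm L^1(G)$ to some $v\in\mathrm{BV}(G)$ with $\operatorname{curl}v=\mu_\Gamma$. But for a BV function the measure $|Dv|$ vanishes on sets of zero $2$-dimensional Hausdorff measure (a standard fact), so $|\operatorname{curl}v|(\Gamma)=0$, while $|\mu_\Gamma|(\Gamma)=2\pi$. This contradiction shows that the potential lacks the derivatives that the route needs.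

**Averaging at a variable scale.** Write $k_\tau(y)=\tau^{-n}k(y/\tau)$ and $(k\star u)(x)=\int k(y)u(x+y)\,dy$. Outside $\overline\Omega$ one may try $U(x)=(\rho_{t(x)}\star u)(x)$, with $t(x)$ comparable to the distance to $\Omega$ and $\rho$ supported so that only points of $\Omega$ are seen. This is bounded on $\mathrm L^1$, but
$$\operatorname{div}U=\nabla t\cdot\big(\partial_\tau(\rho_\tau\star u)\big)\big|_{\tau=t(x)},$$
which is not zero: in the setting of (1) with $\rho\ge0$ and $u=(x_1,-x_2)$ it equals $2\int\rho(y)y_2\,dy\geq\frac32$. Formula (1) repairs this by the second term, and there we used that $\nabla v$ is determined by $u$. For $\operatorname{curl}$ in $\mathbb R^3$ this stops: $\partial_\tau\int\rho(y)v(x+\tau y)\,dy$ contains $\int\rho(y)(y\cdot\nabla v)(x+\tau y)\,dy$, with the full gradient, whereas $u$ determines only $\operatorname{curl}v$. Replacing $v$ by $v+\nabla\phi$ changes the expression by an average of $(\nabla^2\phi)\,y$ and does not change $u$.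

**Telescoping over scales.** For a constant $t<T$,
$$\rho_t\star u=\rho_T\star u+\int_t^T\big(-\partial_\tau(\rho_\tau\star u)\big)\,d\tau .$$
Suppose that for $\mathcal A$-free $u$ we could write $-\partial_\tau(\rho_\tau\star u)=B\,F(\tau,\cdot)$, where $\mathcal AB=0$ and $F(\tau,\cdot)$ is an average of $u$ at scale $\tau$. Then the right side is $\rho_T\star u+B\int_t^TF\,d\tau$. *Now* let $t=t(x)$ depend on $x$, leaving $B$ outside the integral. The result is $\mathcal A$-free whatever $t$ is. No potential of $u$ is needed: only the contribution of the scales between $t(x)$ and $T$ is written as $B$ of something. And no singular integral has to be estimated: the terms in which all derivatives of $B$ fall on $F$ telescope to $\rho_{t(x)}\star u-\rho_T\star u$, and the terms in which some derivative hits the limit $t(x)$ see $F$ only at $\tau=t(x)$, so they are averages of $u$ at scale $t(x)$, as in (1).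

To get $-\partial_\tau(\rho_\tau\star u)=BF$ we need two facts. First, for some $N$ all derivatives of order $N$ of an $\mathcal A$-free field factor through one operator $B$ with $\mathcal AB=0$ (Section 4). Second, there is a kernel $\rho$, supported in a cone pointing into $\Omega$, for which $\partial_\tau\rho_\tau$ is a sum of $N$-th derivatives of kernels supported in the same cone (Section 5).

## 4. Derivatives of order $N$ factor through an operator $B$

**Lemma 1.** There are $b\ge 1$, $N_1\ge b$, a finite-dimensional space $V$ and a matrix $B(\xi):V\to W$ of real polynomials, each entry homogeneous of degree $b$ or zero, with $\mathcal A[\xi]B(\xi)=0$, such that for every $N\ge N_1$ and $|\alpha|=N$ there are real polynomial matrices $h_\alpha$ (homogeneous of degree $N-b$) and $h'_\alpha$ with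
$$\xi^\alpha\,\mathrm{Id}_W=B(\xi)h_\alpha(\xi)+h_\alpha'(\xi)\mathcal A[\xi].\tag{2}$$

*Proof.* Fix bases of $W$ and $Z$.

**Step 1: an identity for each minor.** This step produces operators annihilated by $\mathcal A$. For index sets $I$ of rows and $J$ of columns with $|I|=|J|=\mathsf r$ let $\mu_{IJ}=\det\mathcal A_{IJ}$, and keep only pairs with $\mu_{IJ}\not\equiv0$. Since the entries of row $i$ are homogeneous of degree $l_i$ (or zero), $\mu_{IJ}$ is homogeneous of degree $d_I=\sum_{i\in I}l_i\ge1$. Let $H_{IJ}:Z\to W$ have the block $\operatorname{adj}(\mathcal A_{IJ})$ in rows $J$ and columns $I$, and zeros elsewhere. Over the field $\mathbb R(\xi)$ the matrix $\mathcal A$ has rank $\mathsf r$, and its rows with indices in $I$ are linearly independent, because $\mathcal A_{IJ}$ is invertible there. So these rows span the row space: $\mathcal A=L\mathcal A_{I\cdot}$ for some matrix $L$ over $\mathbb R(\xi)$, and in particular $\mathcal A_{\cdot J}=L\mathcal A_{IJ}$. Hence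
$$\mathcal AH_{IJ}\mathcal A=\mathcal A_{\cdot J}\operatorname{adj}(\mathcal A_{IJ})\mathcal A_{I\cdot}=L\,\mathcal A_{IJ}\operatorname{adj}(\mathcal A_{IJ})\,\mathcal A_{I\cdot}=\mu_{IJ}L\mathcal A_{I\cdot}=\mu_{IJ}\mathcal A .$$
Thus $B_{IJ}:=\mu_{IJ}\mathrm{Id}_W-H_{IJ}\mathcal A$ satisfies $\mathcal AB_{IJ}=0$. The column of $\operatorname{adj}(\mathcal A_{IJ})$ with index $i$ consists of cofactors in which row $i$ is deleted, so it has degree $d_I-l_i$. Multiplied by row $i$ of $\mathcal A$ it gives degree $d_I$. So $B_{IJ}$ is homogeneous of degree $d_I$.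

**Step 2: the minors generate all monomials of high degree.** This is the one place where complex constant rank is used. Since $\operatorname{rank}\mathcal A[\xi]=\mathsf r$ at every $\xi\in\mathbb C^n\setminus\{0\}$, the common zero set of the $\mu_{IJ}$ in $\mathbb C^n$ is $\{0\}$. By Hilbert's Nullstellensatz some power $\xi_i^{k_i}$ of each variable lies in the ideal of $\mathbb C[\xi]$ generated by the $\mu_{IJ}$. A monomial of degree $N\ge N_0:=1+\sum_i(k_i-1)$ is divisible by one of these powers, so $\xi^\alpha=\sum c^\alpha_{IJ}\mu_{IJ}$ for $|\alpha|=N\geq N_0$. Taking homogeneous components, and then real parts of coefficients (the $\mu_{IJ}$ are real), we may take $c^\alpha_{IJ}$ real and homogeneous of degree $N-d_I$.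

**Step 3: one common order.** This step makes all blocks homogeneous of the same degree. Let $b=\max d_I$ over the pairs kept and let $N\ge N_1:=\max(N_0,b)$. As $N-d_I\ge b-d_I$, we can write $c^\alpha_{IJ}=\sum_{|\gamma|=b-d_I}\xi^\gamma c^\alpha_{\gamma IJ}$ with $c^\alpha_{\gamma IJ}$ homogeneous of degree $N-b$. Inserting $\mu_{IJ}\mathrm{Id}_W=B_{IJ}+H_{IJ}\mathcal A$,
$$\xi^\alpha\mathrm{Id}_W=\sum_{\gamma,I,J}(\xi^\gamma B_{IJ})\,c^\alpha_{\gamma IJ}+\Big(\sum_{I,J} c^\alpha_{IJ}H_{IJ}\Big)\mathcal A .$$
Let $B$ be the row of all blocks $\xi^\gamma B_{IJ}$ with $|\gamma|=b-d_I$, and $h_\alpha$ the column of the blocks $c^\alpha_{\gamma IJ}\mathrm{Id}_W$. $\square$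

**Example 4 (divergence in the plane).** Here $\mathsf r=1$ and the minors are $\xi_1,\xi_2$. With $H_1=e_1$, $H_2=e_2$,
$$B_1=\xi_1\mathrm{Id}-e_1(\xi_1,\xi_2)=\begin{pmatrix}0&-\xi_2\\0&\xi_1\end{pmatrix},\qquad B_2=\xi_2\mathrm{Id}-e_2(\xi_1,\xi_2)=\begin{pmatrix}\xi_2&0\\-\xi_1&0\end{pmatrix},$$
so $b=N_1=1$, the operator $B=(B_1,B_2)$ is $\nabla^\perp$ up to repetition, and (2) for $|\alpha|=1$ reads $\xi_i\mathrm{Id}=B_i+e_i\mathcal A$.

For Cauchy–Riemann (2) is impossible: $\mathcal AB=0$ forces $B=0$, since $\det\mathcal A\not\equiv0$, and then (2) with $\xi^\alpha=\xi_1^N$ at $\xi=(1,i)$ would express $\mathrm{Id}$ as $h'_\alpha\mathcal A$ with $\mathcal A$ singular.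

From now on fix $K\in\mathbb N_0$ ($K=0$ suffices for Theorem A) and $N\ge\max(N_1,b+K)$. Substituting $\partial$ for $\xi$ turns (2) into an identity between constant coefficient operators. Write $B=B(\partial)=\sum_{|\beta|=b}B_\beta\partial^\beta$.

## 5. One-sided kernels whose scale derivative is an $N$-th derivative

**Cones.** For a unit vector $\nu$ and $0<\theta\le\pi/4$ let $C(\nu,\theta)=\{y\ne0: y\cdot\nu\ge|y|\cos\theta\}$ and $C(\nu,0)=\{s\nu:s>0\}$. The set $C(\nu,\theta)\cup\{0\}$ is a closed convex cone. If $0<\phi<\pi/2$ and $|e|\le|y|\sin\phi$, $y\ne0$, then $y+e\ne0$ encloses an angle at most $\phi$ with $y$. By the triangle inequality for angles,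
$$y\in C(\nu,\theta'),\ 0\le\theta'<\theta\le\tfrac\pi4,\ |e|\le|y|\sin(\theta-\theta')\ \Longrightarrow\ y+e\in C(\nu,\theta).\tag{3}$$

**Scaling rules.** With $k_\tau$ and $\star$ as in Section 3 ($k$ smooth and compactly supported, possibly matrix valued, $u\in \mathrm L^1_{\rm loc}$), $(k\star u)(x)=\int k(v-x)u(v)\,dv$. Put $\mathsf Lk=\operatorname{div}(y\,k)=\sum_i\partial_i(y_ik)$. Direct differentiation gives
$$(\partial^\alpha k)\star u=(-1)^{|\alpha|}\partial^\alpha(k\star u),\qquad (\partial^\alpha k)_\tau=\tau^{|\alpha|}\partial^\alpha(k_\tau),\qquad -\tau\,\partial_\tau k_\tau=(\mathsf Lk)_\tau.\tag{4}$$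

Fix $\nu$ and $\theta$ and put
$$S=\{y\in C(\nu,\theta/2):\tfrac12\le y\cdot\nu\le2N\}.$$
This set is compact, and $\frac12\le|y|\le2N/\cos\frac\pi8\le3N$ on $S$. Let $\mathrm C_c^\infty(S)$ be the smooth functions supported in $S$, and for $m\in\mathbb N_0$ let $\mathcal K_m$ be the span of $\{\partial^\gamma\varphi:|\gamma|=m,\ \varphi\in \mathrm C_c^\infty(S)\}$ (scalar or matrix valued).

We want $\int\rho=1$ and $\mathsf L\rho\in\mathcal K_N$. The recipe is $1-\hat\rho=(1-\hat\chi)^N$: as $1-\hat\chi$ vanishes at frequency $0$, the right side vanishes there to order $N$. The support condition is why we construct the primitives explicitly.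

**Lemma 2.** There are scalar $\rho\in \mathrm C^\infty_c(S)$ with $\int\rho=1$ and $\kappa^\alpha\in \mathrm C^\infty_c(S)$ ($|\alpha|=N$) with $\mathsf L\rho=\sum_{|\alpha|=N}\partial^\alpha\kappa^\alpha$.

*Proof.* **Step 1: a first primitive.** We write $\delta_0-\chi$ as a divergence, keeping supports in the cone. Let $\chi\in \mathrm C_c^\infty(B(\nu,\sin(\theta/2)))$ be scalar with $\int\chi=1$. By (3) with $y=\nu$, $\theta'=0$ and $\theta/2$ in place of $\theta$, $\operatorname{supp}\chi\subset C(\nu,\theta/2)$. Since $\sin(\theta/2)\le\sin\frac\pi8<\frac12$, also $\frac12\le y\cdot\nu\le2$ on $\operatorname{supp}\chi$. Define finite, compactly supported measures $j_i$ by $\langle j_i,f\rangle=\int\int_0^1\chi(y)\,y_i\,f(sy)\,ds\,dy$. From $f(y)-f(0)=\sum_i\int_0^1y_i\,\partial_if(sy)\,ds$ we get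
$$\langle\delta_0-\chi,f\rangle=-\int\chi(y)\big(f(y)-f(0)\big)dy=-\sum_i\langle j_i,\partial_if\rangle,\qquad\text{i.e.}\quad \delta_0-\chi=\sum_i\partial_ij_i .$$
Moreover $\operatorname{supp}j_i\subset(C(\nu,\theta/2)\cup\{0\})\cap\{0\le y\cdot\nu\le2\}$.

**Step 2: the kernel.** We raise $\delta_0-\chi$ to the $N$-th convolution power. Put
$$\rho=\delta_0-(\delta_0-\chi)^{*N}=\sum_{m=1}^N\tbinom Nm(-1)^{m+1}\chi^{*m}.$$
This is smooth, and $\int\rho=1-(1-1)^N=1$. A sum of $m\in\{1,\dots,N\}$ points of $\operatorname{supp}\chi$ lies in $C(\nu,\theta/2)$ and has $\nu$-component in $[\frac m2,2m]\subset[\frac12,2N]$. So $\operatorname{supp}\rho\subset S$.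

**Step 3: its scale derivative.** We show that $\mathsf L\rho$ carries $N$ derivatives. From $y_i(f*g)=(y_if)*g+f*(y_ig)$, $\mathsf L$ is a derivation for convolution of compactly supported distributions, and $\mathsf L\delta_0=\operatorname{div}(y\delta_0)=0$. Hence
$$\mathsf L\rho=-N(\delta_0-\chi)^{*(N-1)}*\mathsf L(\delta_0-\chi)=N\Big(\sum_i\partial_ij_i\Big)^{*(N-1)}*\sum_i\partial_i(y_i\chi)=\sum_{|\alpha|=N}\partial^\alpha\kappa^\alpha,$$
where each $\kappa^\alpha$ is a sum of terms $N\,j_{i_1}*\dots*j_{i_{N-1}}*(y_{i_N}\chi)$. These are smooth, being convolutions of finite measures with a smooth function. Their supports consist of sums of $N-1$ points with $\nu$-component in $[0,2]$ and one point with $\nu$-component in $[\frac12,2]$, all in the convex cone, so they lie in $S$. $\square$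

Set
$$\sigma=\mathsf L\rho\in\mathcal K_N,\qquad \omega=(-1)^b\sum_{|\alpha|=N}h_\alpha(\partial)\kappa^\alpha\in \mathrm C_c^\infty(S;\mathrm{Hom}(W,V)).$$
As $h_\alpha$ is homogeneous of degree $N-b$, we have $\omega\in\mathcal K_{N-b}$.

**Lemma 3.** Let $\Omega$ be open, $u\in \mathrm L^1_{\rm loc}(\mathbb R^n;W)$, $\mathcal Au=0$ in $\Omega$, $\tau>0$, $x+\tau S\subset\Omega$. Then $\mathcal A(\kappa_\tau\star u)=0$ near $x$ for every scalar $\kappa\in \mathrm C_c^\infty(S)$, and
$$-\tau\,\partial_\tau(\rho_\tau\star u)(x)=B\big(\tau^b\,\omega_\tau\star u\big)(x).\tag{5}$$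

*Proof.* $S$ is compact, so $x'+\tau S\subset\Omega$ for $x'$ near $x$. For such $x'$ the function $\kappa_\tau(\cdot-x')$ is a test function on $\Omega$, and $\partial^\beta(\kappa_\tau\star u)(x')=(-1)^{|\beta|}\int(\partial^\beta\kappa_\tau)(v-x')u(v)\,dv=\langle\partial^\beta u,\kappa_\tau(\cdot-x')\rangle$. So $\mathcal A(\kappa_\tau\star u)(x')=\langle\mathcal Au,\kappa_\tau(\cdot-x')\rangle=0$. By (4), Lemma 2, and (2) applied to the smooth functions $\kappa^\alpha_\tau\star u$, which $\mathcal A$ annihilates near $x$,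
$$-\tau\partial_\tau(\rho_\tau\star u)=\sigma_\tau\star u=(-1)^N\tau^N\sum_{|\alpha|=N}\partial^\alpha(\kappa^\alpha_\tau\star u)=(-1)^N\tau^NB\sum_{|\alpha|=N} h_\alpha(\partial)(\kappa^\alpha_\tau\star u)$$
near $x$. By (4) again, $h_\alpha(\partial)(\kappa^\alpha_\tau\star u)=(-1)^{N-b}\tau^{-(N-b)}(h_\alpha(\partial)\kappa^\alpha)_\tau\star u$. The total factor is $(-1)^{2N-b}\tau^b=(-1)^b\tau^b$, which gives (5). $\square$

## 6. Extension across a boundary point that satisfies a cone condition

**Definition (cone condition).** $\mathsf K(\Omega;x_0,\nu,\theta,s)$ holds if $x+y\in\Omega$ whenever $x\in\overline\Omega\cap B(x_0,s)$, $y\in C(\nu,\theta)$, $0<|y|\le s$.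

It persists when $\theta$ or $s$ is decreased. For instance, the half-plane $H$ satisfies $\mathsf K(H;0,e_2,\pi/4,s)$ for every $s>0$.

**Proposition 4.** For each $\theta\in(0,\pi/4]$ there is $c=c(n,N,\theta)\in(0,\frac12]$ such that: if $\Omega$ is open, $x_0\in\overline\Omega$, and $\mathsf K(\Omega;x_0,\nu,\theta,s)$ holds, then with $r=cs$ there is a linear $E$ with $(Eu)|_\Omega=u$ that is bounded $\mathrm W^{k,p}_{\mathcal A}(\Omega)\to \mathrm W^{k,p}_{\mathcal A}(\Omega\cup B(x_0,r))$ for all $0\le k\le K$, $1\le p\le\infty$.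

Here is the proof for $k=0$; the case $k\ge1$, with the same $E$, is in Section 8.

**Step 1: geometry.** We choose the scale $t(x)$ so that averages at scales between $t(x)$ and a fixed $T$ see only $\Omega$. Put $\lambda=4/\sin(\theta/2)$, $T=s/(4N)$, $d(x)=\operatorname{dist}(x,\Omega)$. By Stein (*Singular Integrals and Differentiability Properties of Functions*, Ch. VI, §2, Thm 2) there is $\Delta\in \mathrm C^\infty(\mathbb R^n\setminus\overline\Omega)$ with $c_1d\le\Delta\le c_2d$ and $|\partial^\beta\Delta|\le C_\beta d^{1-|\beta|}$, where $c_1,c_2>0$ depend only on $n$ and $C_\beta$ only on $n,\beta$. Let $t=\lambda\Delta/c_1$ off $\overline\Omega$ and $t=0$ on $\overline\Omega$. Then $t$ is continuous, $\{t=0\}=\overline\Omega$, and with $C_t=\lambda c_2/c_1$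
$$\lambda d\le t\le C_td,\qquad |\partial^\beta t|\le C_\beta\,t^{1-|\beta|}\ \text{ off }\overline\Omega.\tag{6}$$
The second bound is trivial for $\beta=0$ and $|\beta|=1$; for $|\beta|\ge2$ use $d\ge t/C_t$ and the negative exponent. Let $r=\min(s/2,\,T/(2C_t))=cs$ with $c=\min(\frac12,\frac1{8NC_t})$, and $\mathsf B=B(x_0,r)$. On $\mathsf B$ we have $d<r$, as $x_0\in\overline\Omega$, so $t<T/2$.

*Claim G. If $x\in\mathsf B$, $0<\tau\le T$, $\tau\ge\lambda d(x)$, $y\in\tau S$, then $B(x+y,\tau/\lambda)\subset\Omega$.* Choose $z\in\overline\Omega$ with $|x-z|=d(x)<r$; then $|z-x_0|<2r\le s$. Let $|f|<\tau/\lambda$ and $e=(x-z)+f$. Then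
$$|e|\le\frac{2\tau}\lambda=\frac\tau2\sin\frac\theta2\le|y|\sin\frac\theta2,$$
since $|y|\ge\tau/2$ on $\tau S$. As $y\in C(\nu,\theta/2)$, (3) gives $y+e\in C(\nu,\theta)$. Also $|y+e|\le3N\tau+\tau\le4NT=s$. By the cone condition at $z$, $x+y+f=z+(y+e)\in\Omega$.

**Step 2: $\partial\Omega\cap\mathsf B$ is a null set.** We need this so that defining the extension on $\Omega$ and off $\overline\Omega$ is enough. For $x\in\partial\Omega\cap\mathsf B$ the cone condition gives $x+\{y\in C(\nu,\theta):|y|\le s\}\subset\Omega$, and $\Omega$, being open, is disjoint from $\partial\Omega$. So $\partial\Omega$ does not have density $1$ at $x$. By Lebesgue's density theorem $\partial\Omega\cap\mathsf B$ is null.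

**Step 3: regularized scales.** Since $t$ vanishes on $\overline\Omega$ and is not smooth there, we first work with smooth positive scales $t^\varepsilon$. Let $\Psi$ be the convolution of the convex nondecreasing function $\max(\frac32,\cdot)$ on $\mathbb R$ with a nonnegative, even, smooth mollifier of integral one supported in $[-\frac12,\frac12]$. Then $\Psi$ is smooth and nondecreasing, $\Psi=\frac32$ on $(-\infty,1]$, $\Psi(q)=q$ for $q\ge2$ (by evenness), and $\max(\frac32,q)\le\Psi(q)\le\max(2,q)$: the first inequality is Jensen's, the second follows from $\Psi\le\Psi(2)=2$ on $(-\infty,2]$. For $0<\varepsilon<T/4$ let $t^\varepsilon=\varepsilon\Psi(t/\varepsilon)$. Then: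

* $t^\varepsilon\in \mathrm C^\infty(\mathbb R^n)$, since it equals $\frac32\varepsilon$ on the open set $\{t<\varepsilon\}\supset\overline\Omega$ and $t$ is smooth off $\overline\Omega$;
* $t^\varepsilon=t$ on $\{t\ge2\varepsilon\}$, and $t^\varepsilon\in[\frac32\varepsilon,2\varepsilon]$ on $\{t\le2\varepsilon\}$;
* $\lambda d\le t\le t^\varepsilon\le T/2$ on $\mathsf B$, because $t^\varepsilon\le\max(2\varepsilon,t)$.

Moreover
$$|\partial^\beta t^\varepsilon|\le C_\beta\,(t^\varepsilon)^{1-|\beta|}\quad\text{with }C_\beta\text{ independent of }\varepsilon.\tag{7}$$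
Let $|\beta|\ge1$. On $\{t<\varepsilon\}$ the left side vanishes; on $\{t>2\varepsilon\}$ this is (6). On $\{\varepsilon\le t\le2\varepsilon\}$, $\partial^\beta t^\varepsilon$ is a sum of terms $c\,\varepsilon^{1-m}\Psi^{(m)}(t/\varepsilon)\prod_{i=1}^m\partial^{\beta_i}t$ with $|\beta_i|\ge1$, $\sum\beta_i=\beta$. By (6) each is bounded by $C\varepsilon^{1-m}\varepsilon^{m-|\beta|}=C\varepsilon^{1-|\beta|}$, and $t^\varepsilon$ is comparable to $\varepsilon$ there.

**Step 4: approximate extensions that are $\mathcal A$-free.** This step carries out the telescoping idea of Section 3 with the smooth scale $t^\varepsilon$. Let $u\in \mathrm L^p_{\mathcal A}(\Omega)$, extended by zero to $\mathbb R^n$, so that $u\in \mathrm L^1_{\rm loc}$. On $\mathsf B$ define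
$$P_\varepsilon(x)=\int_{t^\varepsilon(x)}^TF(\tau,x)\,d\tau,\quad F(\tau,x)=\tau^{b-1}(\omega_\tau\star u)(x),\qquad U_\varepsilon=\rho_T\star u+BP_\varepsilon .$$
The function $F$ is smooth on $(0,\infty)\times\mathbb R^n$, since $\omega_\tau(v-x)$ is smooth in $(\tau,x,v)$ with support in $v$ locally bounded. As $0<t^\varepsilon\le T/2$ is smooth, $P_\varepsilon,U_\varepsilon\in \mathrm C^\infty(\mathsf B)$. On $\mathsf B$ we have $\lambda d\le t<T$, so Claim G with $\tau=T$ gives $x+TS\subset\Omega$, and Lemma 3 gives $\mathcal A(\rho_T\star u)=0$ in $\mathsf B$. Together with $\mathcal A(\partial)B(\partial)=0$,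
$$\mathcal AU_\varepsilon=0\ \text{ in }\mathsf B.\tag{8}$$

**Step 5: $U_\varepsilon$ consists of averages of $u$ at scale $t^\varepsilon(x)$.** This step removes the integral over scales. Write $\vartheta=t^\varepsilon$ and $[\zeta]_\vartheta u(x)=(\zeta_{\vartheta(x)}\star u)(x)$. For every multi-index $\beta$,
$$\partial^\beta\!\int_{\vartheta(x)}^T\!\!F\,d\tau=\int_{\vartheta(x)}^T\!\partial_x^\beta F\,d\tau+\sum c\,\Big(\prod_{i=1}^m\partial^{\beta_i}\vartheta\Big)(x)\,(\partial_\tau^{m-1}\partial_x^\gamma F)(\vartheta(x),x),\tag{9}$$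
a finite sum over terms with $m\ge1$, $|\beta_i|\ge1$, $\sum|\beta_i|+|\gamma|=|\beta|$ and numerical constants $c$. The proof is by induction on $|\beta|$; for $\beta=0$ the sum is empty. Apply $\partial_j$ to (9). The integral yields $\int_\vartheta^T\partial_j\partial_x^\beta F\,d\tau-\partial_j\vartheta\,(\partial_x^\beta F)(\vartheta(x),x)$, and the new term has $m=1$, $\beta_1=e_j$, $\gamma=\beta$. In a boundary term $\partial_j$ either raises some $\beta_i$ by $e_j$, or raises $\gamma$ by $e_j$, or produces the additional factor $\partial_j\vartheta$ together with one more $\partial_\tau$, so that $m$ becomes $m+1$. In each case $\sum|\beta_i|+|\gamma|$ grows by one.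

By (4), $\partial_x^\gamma(\omega_\tau\star u)=(-1)^{|\gamma|}\tau^{-|\gamma|}(\partial^\gamma\omega)_\tau\star u$ and $\partial_\tau(\tau^a\zeta_\tau\star u)=\tau^{a-1}((a-\mathsf L)\zeta)_\tau\star u$. Hence
$$\partial_\tau^{m-1}\partial_x^\gamma F=\tau^{b-1-|\gamma|-(m-1)}\,\zeta_\tau\star u,$$
with $\zeta\in \mathrm C_c^\infty(S;\mathrm{Hom}(W,V))$ obtained by applying a polynomial in $\mathsf L$ to $\pm\partial^\gamma\omega$. If $|\beta|=b$, then $b-|\gamma|=\sum|\beta_i|$, and the exponent is $\sum|\beta_i|-m\ge0$.

Now apply $B=\sum_{|\beta|=b}B_\beta\partial^\beta$ to $P_\varepsilon$. At $x\in\mathsf B$ and $\tau\in[t^\varepsilon(x),T]$ we have $\tau\ge\lambda d(x)$, so Claim G and Lemma 3 give (5), that is, $B_xF=-\partial_\tau(\rho_\tau\star u)(x)$. The integral part telescopes: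
$$\int_{\vartheta(x)}^TB_xF\,d\tau=-\int_{\vartheta(x)}^T\partial_\tau(\rho_\tau\star u)(x)\,d\tau=[\rho]_\vartheta u(x)-(\rho_T\star u)(x).$$
Therefore on $\mathsf B$, with a finite index set and $\zeta_\ell\in \mathrm C_c^\infty(S;\mathrm{Hom}(W,W))$ independent of $\varepsilon$ and $u$,
$$U_\varepsilon=[\rho]_\vartheta u+\sum_\ell a_\ell\,[\zeta_\ell]_\vartheta u,\qquad a_\ell=a_\ell[\vartheta]=\vartheta^{\sum|\beta_i|-m}\prod_{i=1}^m\partial^{\beta_i}\vartheta,\qquad |\partial^\beta a_\ell|\le C_\beta\,\vartheta^{-|\beta|}.\tag{10}$$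
For the bound: by (7), $|\partial^{\beta'}\partial^{\beta_i}\vartheta|\le C\vartheta^{1-|\beta_i|-|\beta'|}$, and by the chain rule $|\partial^{\beta'}(\vartheta^q)|\le C\vartheta^{q-|\beta'|}$ for integers $q\ge0$. Now use the Leibniz rule; the exponents $\sum|\beta_i|-m$ and $\sum(1-|\beta_i|)$ cancel. The constants do not depend on $\varepsilon$. Since $m\ge1$ and every $|\beta_i|\ge1$, $a_\ell=0$ wherever $\vartheta$ is locally constant. With $\vartheta=t$ in place of $t^\varepsilon$, the bounds on $a_\ell[t]$ hold likewise off $\overline\Omega$, by (6).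

*Check against Example 1.* For the divergence in the plane take $N=b=1$, $K=0$. Then $\rho=\chi$, $\kappa^{e_i}=y_i\chi$, and $\omega$ has the two blocks $-y_i\chi\,\mathrm{Id}$. The boundary term of $BP_\varepsilon$ is $-B[\nabla\vartheta]\,[\omega]_\vartheta u=B_1[\nabla\vartheta][y_1\chi]_\vartheta u+B_2[\nabla\vartheta][y_2\chi]_\vartheta u$. By Example 4, $B_1[p]w=w_2(-p_2,p_1)$ and $B_2[p]w=-w_1(-p_2,p_1)$. So this is $\nabla^\perp\vartheta\,\int\chi(y)(y_1u_2-y_2u_1)(x+\vartheta y)\,dy$, and (10) is (1).

**Step 6: the extension and its bound.** Now we define $E$. Put $Eu=U$ with $U=u$ on $\Omega$, $U=0$ on the null set $\mathsf B\cap\partial\Omega$, and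
$$U=[\rho]_tu+\sum_\ell a_\ell[t]\,[\zeta_\ell]_tu\quad\text{on }\mathsf B\setminus\overline\Omega .$$
It is linear in $u$. On the open set $\mathsf B\cap\{t>2\varepsilon\}$ we have $t^\varepsilon=t$, hence $U_\varepsilon=U$ there.

Let $\zeta\in \mathrm C_c^\infty(S)$ and $\kappa(x,v)=\vartheta(x)^{-n}|\zeta((v-x)/\vartheta(x))|$, where either (i) $x\in\mathsf B\setminus\overline\Omega$ and $\vartheta=t$, or (ii) $x\in\mathsf B$, $t(x)\le2\varepsilon$ and $\vartheta=t^\varepsilon$. Clearly $\int\kappa(x,v)\,dv=\|\zeta\|_{\mathrm L^1}$. If $\kappa(x,v)\neq0$, then $v-x\in\vartheta(x)S$, so $|v-x|\le3N\vartheta(x)$. Since $\lambda d(x)\le\vartheta(x)\le T$, Claim G gives $v\in\Omega$ and $D(v):=\operatorname{dist}(v,\mathbb R^n\setminus\Omega)\ge\vartheta(x)/\lambda$.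

* In case (i), $x\notin\Omega$, so $D(v)\le|v-x|\le3N\vartheta(x)$. Thus $D(v)/(3N)\le\vartheta(x)\le\lambda D(v)$ and $|x-v|\le3N\lambda D(v)$. For fixed $v$ the function $\kappa(\cdot,v)$ is bounded by $C D(v)^{-n}$ and lives on a ball of radius $3N\lambda D(v)$, so $\int\kappa(x,v)\,dx\le C$.
* In case (ii), $\frac32\varepsilon\le\vartheta\le2\varepsilon$ and $|x-v|\le6N\varepsilon$, so again $\int\kappa(x,v)\,dx\le C$, independently of $\varepsilon$.

By Schur's test, for $1\le p\le\infty$ and with $C$ independent of $\varepsilon$,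
$$\|[\zeta]_tu\|_{\mathrm L^p(\mathsf B\setminus\overline\Omega)}\le C\|u\|_{\mathrm L^p(\Omega)},\qquad \|[\zeta]_{t^\varepsilon}u\|_{\mathrm L^1(\mathsf B\cap\{0<t\le2\varepsilon\})}\le C\|u\|_{\mathrm L^1(\Omega_\varepsilon)},\tag{11}$$
where $\Omega_\varepsilon=\{v\in\Omega\cap B(x_0,r+s):D(v)\le6N\varepsilon\}$. In the second bound only $v\in\Omega_\varepsilon$ matter: if $0<t(x)\le2\varepsilon$ and $\kappa(x,v)\ne0$, then $x\notin\Omega$, so $D(v)\le|v-x|\le6N\varepsilon$; moreover $|v-x|\le3N\cdot T/2<s$. As the $a_\ell[t]$ are bounded, $\|U\|_{\mathrm L^p(\Omega\cup\mathsf B)}\le C\|u\|_{\mathrm L^p(\Omega)}$.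

**Step 7: $U$ is $\mathcal A$-free.** We let $\varepsilon\to0$ in (8), by showing $U_\varepsilon\to U$ in $\mathrm L^1(\mathsf B)$. Up to the null set $\partial\Omega\cap\mathsf B$, $\mathsf B$ is the disjoint union of $\Omega\cap\mathsf B$, $\mathsf B\cap\{0<t\le2\varepsilon\}$ and $\mathsf B\cap\{t>2\varepsilon\}$.

* On $\Omega\cap\mathsf B$, $t^\varepsilon=\frac32\varepsilon$ is locally constant, so all $a_\ell=0$ and $U_\varepsilon=\rho_{3\varepsilon/2}\star u\to u$ in $\mathrm L^1(\Omega\cap\mathsf B)$, since $\int\rho=1$ and $u\in \mathrm L^1_{\rm loc}(\mathbb R^n)$.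
* On $\mathsf B\cap\{t>2\varepsilon\}$, $U_\varepsilon=U$.
* On $\mathsf B\cap\{0<t\le2\varepsilon\}$, (10) and (11) give $\|U_\varepsilon\|_{\mathrm L^1}\le C\|u\|_{\mathrm L^1(\Omega_\varepsilon)}\to0$, because the sets $\Omega_\varepsilon$ are bounded and decrease to $\emptyset$ ($D>0$ on $\Omega$). Also $\|U\|_{\mathrm L^1}\to0$ on these strips, since they decrease to $\emptyset$ and $U\in \mathrm L^1(\mathsf B)$.

With (8), $\mathcal AU=0$ in $\mathcal D'(\mathsf B)$. Since $\mathcal AU=\mathcal Au=0$ in $\mathcal D'(\Omega)$, splitting test functions on $\Omega\cup\mathsf B$ by a partition of unity gives $\mathcal AU=0$ in $\mathcal D'(\Omega\cup\mathsf B)$. This proves Proposition 4 for $k=0$. $\square$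

## 7. Pushing a Lipschitz domain outward in finitely many moves

Proposition 4 extends across one piece of the boundary. To apply it again we need the cone condition for the new set, and for $\Omega\cup B(x_0,r)$ this is unclear where the ball meets $\partial\Omega$. So we extend to $\Omega\cup B(x_0,r)$ and then restrict to a smaller set: a slight deformation of $\Omega$ by a diffeomorphism, for which the cone conditions survive with a small loss.

**Step 1: a uniform cone condition.** We find one opening and one size for all boundary points. Let $\bar x\in\partial\Omega$, with $Q$, $g$ as in the definition, $g$ being $L$-Lipschitz, and $\nu$ the direction of the $n$-th axis. Choose $\bar s>0$ and $0<\bar\theta\le\pi/4$ with $B(\bar x,2\bar s)\subset Q$ and $L\tan\bar\theta<1$. Let $x\in\overline\Omega\cap B(\bar x,\bar s)$, $y\in C(\nu,\bar\theta)$, $|y|\le\bar s$. As $Q$ is open, $x$ is a limit of points of $\Omega\cap Q$, so $x_n\ge g(x')$. From $|y'|\le y_n\tan\bar\theta$ and $y_n>0$ we get $y_n>L|y'|$. So $x_n+y_n>g(x')+L|y'|\ge g(x'+y')$,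 and $x+y\in B(\bar x,2\bar s)\subset Q$, i.e. $x+y\in\Omega$. Hence $\mathsf K(\Omega;\tilde x,\nu,\bar\theta,\bar s/2)$ holds for all $\tilde x\in\partial\Omega\cap B(\bar x,\bar s/2)$. By compactness of $\partial\Omega$ there are $\theta\in(0,\pi/4]$ and $s>0$ such that for each $x\in\partial\Omega$ there is $\nu(x)$ with $\mathsf K(\Omega;x,\nu(x),\theta,s)$.

**Step 2: the moves.** We define the growing domains. Let $r=c(n,N,\theta/2)\,s/2$, the radius that Proposition 4 gives for the parameters $\theta/2,s/2$; note $r\le s/4$. Choose $x_1,\dots,x_M\in\partial\Omega$ with $\partial\Omega\subset\bigcup_jB(x_j,r/2)$, put $\nu_j=\nu(x_j)$, and choose $\eta_j\in \mathrm C_c^\infty(B(x_j,r);[0,1])$ with $\eta_j=1$ on $B(x_j,r/2)$. Then choose $\epsilon>0$ with $\epsilon\le s/(2M)$ and $\epsilon\|\nabla\eta_j\|_\infty\le\min\{\frac1{2M},\sin(\frac\theta{2M})\}$ for all $j$, and let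
$$\Phi_j(x)=x+\epsilon\,\eta_j(x)\,\nu_j,\qquad \Omega_0=\Omega,\qquad \Omega_j=\Phi_j^{-1}(\Omega_{j-1}).$$
So $x$ belongs to $\Omega_j$ if a small shift inward brings it into $\Omega_{j-1}$. The map $\Phi_j$ is the identity plus a smooth compactly supported map of Lipschitz constant at most $\frac12$, so it is a diffeomorphism of $\mathbb R^n$ (bijective by the contraction principle, with invertible differential). Therefore $\overline{\Omega_j}=\Phi_j^{-1}(\overline{\Omega_{j-1}})$. Let $\theta_j=\theta(1-\frac j{2M})\ge\frac\theta2$ and $s_j=s(1-\frac j{2M})\ge\frac s2$ for $0\le j\le M$.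

**Step 3: the cone conditions survive.** We claim that $\mathsf K(\Omega_j;x_k,\nu_k,\theta_j,s_j)$ holds for all $0\le j\le M$ and all $k$. Induct on $j$; the case $j=0$ is Step 1. Let $x\in\overline{\Omega_j}\cap B(x_k,s_j)$, $y\in C(\nu_k,\theta_j)$, $0<|y|\le s_j$. Then $\Phi_j(x)\in\overline{\Omega_{j-1}}$ and $|\Phi_j(x)-x_k|<s_j+\epsilon\le s_{j-1}$. Also $\Phi_j(x+y)=\Phi_j(x)+y+e$ with $e=\epsilon(\eta_j(x+y)-\eta_j(x))\nu_j$, so $|e|\le|y|\min\{\frac1{2M},\sin(\frac\theta{2M})\}$. As $\theta_{j-1}-\theta_j=\frac\theta{2M}$, (3) gives $y+e\in C(\nu_k,\theta_{j-1})$, and $|y+e|\le s_j+\frac s{2M}=s_{j-1}$. By the induction hypothesis $\Phi_j(x+y)\in\Omega_{j-1}$, i.e. $x+y\in\Omega_j$.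

**Step 4: each move gains boundary and stays within reach.** We claim
$$\Omega_{j-1}\cup\big(\overline{\Omega_{j-1}}\cap\{\eta_j>0\}\big)\subset\Omega_j\subset\Omega_{j-1}\cup B(x_j,r).\tag{12}$$
If $\eta_j(x)=0$, then $\Phi_j(x)=x$, so $x\in\Omega_j$ if and only if $x\in\Omega_{j-1}$. If $\eta_j(x)>0$, then $x\in B(x_j,r)$; this proves the right inclusion. If in addition $x\in\overline{\Omega_{j-1}}$, then $x\in B(x_j,s_{j-1})$, since $r\le s/4<s_{j-1}$, and $\epsilon\eta_j(x)\nu_j\in C(\nu_j,\theta_{j-1})$ has length at most $\epsilon\le s_{j-1}$. So $\Phi_j(x)\in\Omega_{j-1}$ by Step 3 with $k=j$, i.e. $x\in\Omega_j$.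

**Step 5: composition.** We assemble the operator. By (12), $\Omega_{j-1}\subset\Omega_j$. We have $x_j\in\partial\Omega\subset\overline{\Omega_{j-1}}$, and $\mathsf K(\Omega_{j-1};x_j,\nu_j,\theta/2,s/2)$ holds by Step 3. So Proposition 4, followed by restriction from $\Omega_{j-1}\cup B(x_j,r)$ to $\Omega_j$, gives bounded linear extension operators $E_j:\mathrm L^p_{\mathcal A}(\Omega_{j-1})\to \mathrm L^p_{\mathcal A}(\Omega_j)$. Put $\Omega'=\Omega_M$, which is open, and $\mathcal E_{\mathcal A}=E_M\cdots E_1$. If $x\in\partial\Omega$, choose $j$ with $\eta_j(x)>0$; as $x\in\overline\Omega\subset\overline{\Omega_{j-1}}$, (12) gives $x\in\Omega_j\subset\Omega'$. Hence $\Omega'\supset\overline\Omega$. With $p=1$ this is Theorem A, and for all $p$ it is Theorem B with $k=0$. $\square$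

## 8. Sobolev bounds from the spare derivatives of the kernels

We prove Proposition 4 for $1\le k\le K$, with the operator $E$ of Section 6. The difficulty is that differentiating an average at scale $\vartheta$ costs $\vartheta^{-1}$. The kernels $\zeta_\ell$ and $\sigma$ are $K$-fold derivatives, since $N\ge b+K$, and this pays for it.

**Step 1: kernel classes.** We check that all kernels lie in $\mathcal K_K$. Clearly $\mathcal K_{m+1}\subset\mathcal K_m$, and each $\partial^\gamma$ maps $\mathcal K_m$ to itself. From $\partial_j(y_j\partial_i\varphi)=\partial_j\partial_i(y_j\varphi)-\delta_{ij}\partial_j\varphi$ we get $\mathsf L\partial_i\varphi=\partial_i\mathsf L\varphi-\partial_i\varphi$. By iteration $\mathsf L\partial^\gamma\varphi=\partial^\gamma\mathsf L\varphi-|\gamma|\partial^\gamma\varphi$, so $\mathsf L$ maps $\mathcal K_m$ to itself. As $\omega\in\mathcal K_{N-b}$ and the $\zeta_\ell$ arise from $\omega$ by applying derivatives, polynomials in $\mathsf L$ and constant matrices, all $\zeta_\ell\in\mathcal K_{N-b}\subset\mathcal K_K$.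 Also $\sigma\in\mathcal K_N\subset\mathcal K_K$.

**Step 2: trading kernel derivatives for derivatives of $u$.** In what follows $\vartheta=t^\varepsilon$ on $\mathsf B$, or $\vartheta=t$ on $\mathsf B\setminus\overline\Omega$. If $\zeta=\sum_{|e|=q}\partial^e\zeta^e\in\mathcal K_q$ and $u\in\mathrm W^{q,p}(\Omega)$, then
$$[\zeta]_\vartheta u=(-1)^q\vartheta^q\sum_{|e|=q}[\zeta^e]_\vartheta\,\partial^eu.\tag{13}$$
Indeed, for fixed $x$, $\zeta_\vartheta=\vartheta^q\sum\partial^e(\zeta^e_\vartheta)$ by (4), the functions $\zeta^e_\vartheta(\cdot-x)$ are test functions on $\Omega$ by Claim G, and we integrate by parts.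

**Step 3: the derivatives of $U_\varepsilon$.** Let $u\in\mathrm W^{k,p}_{\mathcal A}(\Omega)$ and $|\gamma|\le k\le K$. We show that $\partial^\gamma U_\varepsilon$ has the same form as $U_\varepsilon$, with derivatives of $u$ of order $|\gamma|$ in place of $u$. By the chain rule $\partial^\gamma([\zeta]_\vartheta u)$ is a finite sum of terms
$$c\prod_{i=1}^q\partial^{\beta_i}\vartheta\cdot\big(\partial_\tau^q\partial_x^{\gamma'}(\zeta_\tau\star u)\big)\big|_{\tau=\vartheta(x)},\qquad |\beta_i|\ge1,\ \sum|\beta_i|+|\gamma'|=|\gamma|,$$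
and $\partial_\tau^q\partial_x^{\gamma'}(\zeta_\tau\star u)=\tau^{-q-|\gamma'|}\zeta'_\tau\star u$, with $\zeta'\in\mathcal K_m$ if $\zeta\in\mathcal K_m$. By (7), or (6) for $\vartheta=t$, each term is $\vartheta^{-|\gamma|}\cdot(\text{bounded})\cdot[\zeta']_\vartheta u$, because $\sum(1-|\beta_i|)-q-|\gamma'|=-|\gamma|$.

* For $a_\ell[\zeta_\ell]_\vartheta u$, use the Leibniz rule, the bounds for the derivatives of $a_\ell$ in (10), and the preceding statement for the multi-indices below $\gamma$ that occur. All terms are $\vartheta^{-|\gamma|}\cdot(\text{bounded})\cdot[\zeta']_\vartheta u$ with $\zeta'\in\mathcal K_K\subset\mathcal K_{|\gamma|}$. By (13) with $q=|\gamma|$, $\partial^\gamma(a_\ell[\zeta_\ell]_\vartheta u)$ is a finite sum of terms $a'[\zeta'']_\vartheta\partial^eu$ with $|e|=|\gamma|$, $|a'|\le C$, $\zeta''\in \mathrm C_c^\infty(S)$.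
* For $[\rho]_\vartheta u$, the term with $q=0$ is $\partial_x^\gamma(\rho_\tau\star u)|_{\tau=\vartheta}=[\rho]_\vartheta\partial^\gamma u$, again by integration by parts inside $\Omega$. The terms with $q\ge1$ contain $\partial_\tau(\rho_\tau\star u)=-\tau^{-1}\sigma_\tau\star u$ with $\sigma\in\mathcal K_K$, so by (13) they are of the same type $a'[\zeta'']_\vartheta\partial^eu$.

Hence, with bounds uniform in $\varepsilon$ for $\vartheta=t^\varepsilon$,
$$\partial^\gamma U_\varepsilon=[\rho]_\vartheta\,\partial^\gamma u+\sum a'\,[\zeta'']_\vartheta\,\partial^eu\qquad(|e|=|\gamma|).\tag{14}$$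
Here $a'=0$ wherever $\vartheta$ is locally constant, since each $a'$ contains a derivative of some $a_\ell$ (of order $\ge0$) or some $\partial^{\beta_i}\vartheta$ with $|\beta_i|\ge1$.

**Step 4: the limit.** We identify the weak derivatives of $U$. Let $U^\gamma=\partial^\gamma u$ on $\Omega$, $U^\gamma=0$ on $\mathsf B\cap\partial\Omega$, and let $U^\gamma$ be the right side of (14) with $\vartheta=t$ on $\mathsf B\setminus\overline\Omega$. Formula (14) has the form of (10) with $\partial^\gamma u$, $\partial^eu$ (extended by zero) in place of $u$. So the estimates (11) and the three-region argument of Section 6, Step 7, apply word for word: $\|U^\gamma\|_{\mathrm L^p(\mathsf B)}\le C\|u\|_{\mathrm W^{k,p}(\Omega)}$ and $\partial^\gamma U_\varepsilon\to U^\gamma$ in $\mathrm L^1(\mathsf B)$. Since $U_\varepsilon\to U$ in $\mathrm L^1(\mathsf B)$, $U^\gamma=\partial^\gamma U$ weakly in $\mathsf B$. The weak derivatives on $\Omega$ and on $\mathsf B$ agree on the overlap, so $U\in\mathrm W^{k,p}(\Omega\cup\mathsf B)$ with the asserted bound.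 This completes Proposition 4. Section 7, with $\mathrm W^{k,p}_{\mathcal A}$ in place of $\mathrm L^p_{\mathcal A}$, yields Theorem B: the formula for $\mathcal E_{\mathcal A}$ does not depend on $k\le K$ or $p$. $\square$

## 9. Complex zeros of the symbol as obstructions: proof of Theorem C

**Proof of (a).** Example 2 is the model: holomorphic functions on a larger set form a compact family on the smaller one.

**Step 1: (EP) forces finite dimension.** Let $\Omega\ne\emptyset$ be bounded and open with (EP), and $\Omega'\supset\overline\Omega$ as there. If $\mathcal AU=0$, then $(\mathcal A^T\mathcal A)(\partial)U=0$, and $\mathcal A[\xi]^T\mathcal A[\xi]$ is invertible for real $\xi\ne0$. Multiplying by the adjugate, each component of $U$ solves the scalar, homogeneous, elliptic, constant coefficient equation with symbol $\det(\mathcal A[\xi]^T\mathcal A[\xi])$. By elliptic regularity $\mathrm L^1_{\mathcal A}(\Omega')\subset \mathrm C^\infty(\Omega')$. Let $G\subset\Omega'$ be a finite union of closed balls (of positive radius) covering the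 compact set $\overline\Omega$. The map $U\mapsto(U|_G,\nabla U|_G)$ from the Banach space $\mathrm L^1_{\mathcal A}(\Omega')$ to continuous functions on $G$ has closed graph: if $U_j\to U$ in $\mathrm L^1$ and $(U_j,\nabla U_j)\to(f,g)$ uniformly on $G$, then $f=U$ and $g=\nabla U$ in the interior of each ball, hence on $G$ by continuity. So $\sup_G(|U|+|\nabla U|)\le C_G\|U\|_{\mathrm L^1(\Omega')}$. By Arzelà–Ascoli on each ball, bounded sequences in $\mathrm L^1_{\mathcal A}(\Omega')$ have subsequences converging uniformly on $\overline\Omega$, hence in $\mathrm L^1(\Omega)$. So the restriction $\mathrm L^1_{\mathcal A}(\Omega')\to \mathrm L^1_{\mathcal A}(\Omega)$ is compact. By (EP) it is onto, so by the open mapping theorem the unit ball of $\mathrm L^1_{\mathcal A}(\Omega)$ is relatively compact, and $\dim \mathrm L^1_{\mathcal A}(\Omega)<\infty$.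

**Step 2: a complex kernel vector gives infinite dimension.** Suppose $\mathcal A[\xi_0]w_0=0$ with $\xi_0\in\mathbb C^n\setminus\{0\}$, $w_0\in W_{\mathbb C}\setminus\{0\}$. Then $\mathcal A(e^{\lambda\xi_0\cdot x}w_0)=\lambda^le^{\lambda\xi_0\cdot x}\mathcal A[\xi_0]w_0=0$ for $\lambda=1,2,\dots$, so the real and imaginary parts of these fields belong to $\mathrm L^1_{\mathcal A}(\Omega)$. They span an infinite-dimensional space: a relation $\sum_\lambda c_\lambda e^{\lambda\xi_0\cdot x}=0$ on a nonempty open set holds for all $x\in\mathbb C^n$ by analyticity, and $x=\zeta\,\overline{\xi_0}$, $\zeta\in\mathbb C$, turns it into a polynomial identity in $e^{\zeta|\xi_0|^2}$, so all $c_\lambda=0$. This contradicts Step 1. $\square$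

**Proof of (b).** Suppose (EP) holds on $\Omega=\{1<|x|<2\}$, with $\Omega'\supset\overline\Omega$, but $\mathcal A[\xi_0]$ is not onto for some $\xi_0\ne0$. In Example 3 we tested a source inside the hole against constants; here we test against growing exponentials.

**Step 1: choices.** We fix the constants. There is $z_0\in Z_{\mathbb C}\setminus\{0\}$ with $\mathcal A[\xi_0]^Tz_0=0$ (bilinear transpose). By homogeneity we may multiply $\xi_0$ by a nonzero complex scalar, so assume $|a|=1$ for $a=\operatorname{Re}\xi_0$. Choose $0<\delta<\frac12$ with $\{1-\delta\le|x|\le2\}\subset\Omega'$, put $p=(1-\frac\delta4)a$, and choose $\varepsilon>0$ with $\varepsilon<\frac\delta8$ and $\varepsilon|\xi_0|<\frac\delta8$. Let $\eta\in \mathrm C_c^\infty(B(0,\varepsilon);\mathbb R)$ with $\int\eta=1$, and let $\zeta\in Z$ with $\zeta\cdot z_0\ne0$. All dot products are bilinear.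

**Step 2: a field with a source in the hole.** As $\mathcal A$ is generically onto, some maximal minor $\mu=\det\mathcal A_{\cdot J}\not\equiv0$. With $H$ built from $\operatorname{adj}(\mathcal A_{\cdot J})$ (in rows $J$, zeros elsewhere) we have $\mathcal AH=\mathcal A_{\cdot J}\operatorname{adj}(\mathcal A_{\cdot J})=\mu\,\mathrm{Id}_Z$. Let $G$ be a fundamental solution of $\mu(\partial)$ (Malgrange–Ehrenpreis; real-valued after taking the real part, as $\mu$ is real) and
$$u=H(\partial)\big(G*\eta(\cdot-p)\big)\zeta\in \mathrm C^\infty(\mathbb R^n;W).$$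
Then $\mathcal Au=\eta(\cdot-p)\,\zeta$ is supported in $B(p,\varepsilon)\subset B(0,1)$, so $u|_\Omega\in \mathrm L^1_{\mathcal A}(\Omega)$. Let $U\in \mathrm L^1_{\mathcal A}(\Omega')$ extend it.

**Step 3: testing with exponentials.** We derive a decay estimate for the Laplace-type transform of $\eta$. For $\lambda>0$ let $g_\lambda=e^{\lambda\xi_0\cdot x}z_0$. With $\mathcal A^*=(-1)^l\sum\mathcal A_\beta^T\partial^\beta$ we have $\mathcal A^*g_\lambda=(-\lambda)^le^{\lambda\xi_0\cdot x}\mathcal A[\xi_0]^Tz_0=0$. Let $\chi\in \mathrm C_c^\infty(\{1-\delta<|x|<2\})$ with $\chi=1$ on $\{1-\frac\delta2\le|x|\le\frac32\}$, and let $\tilde\chi=\chi$ for $|x|\ge1$, $\tilde\chi=1$ for $|x|<1$; then $\tilde\chi\in \mathrm C_c^\infty(\mathbb R^n)$. We have $\mathcal A^*(\chi g_\lambda)=0$ where $\chi$ is locally constant, and $U=u$ on $\Omega$. So the identity $0=\int U\cdot\mathcal A^*(\chi g_\lambda)$ gives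
$$\Big|\int_{\frac32<|x|<2}u\cdot\mathcal A^*(\chi g_\lambda)\Big|=\Big|\int_{1-\delta<|x|<1-\frac\delta2}U\cdot\mathcal A^*(\chi g_\lambda)\Big|\le C(1+\lambda)^le^{\lambda(1-\frac\delta2)},$$
because $|e^{\lambda\xi_0\cdot x}|=e^{\lambda a\cdot x}\le e^{\lambda|x|}$ and $U$ is integrable. On $\{\frac32<|x|<2\}$ we have $\chi=\tilde\chi$, and elsewhere $\mathcal A^*(\tilde\chi g_\lambda)$ vanishes (up to null sets). So the integral on the left equals
$$\int_{\mathbb R^n}u\cdot\mathcal A^*(\tilde\chi g_\lambda)=\int\mathcal Au\cdot\tilde\chi g_\lambda=(\zeta\cdot z_0)\,e^{\lambda\xi_0\cdot p}\,f(\lambda),\qquad f(\lambda)=\int\eta(x)\,e^{\lambda\xi_0\cdot x}\,dx,$$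
where we used $\tilde\chi=1$ on $B(p,\varepsilon)$. Since $|e^{\lambda\xi_0\cdot p}|=e^{\lambda(1-\delta/4)}$,
$$|f(\lambda)|\le C(1+\lambda)^le^{-\lambda\delta/4}\qquad(\lambda>0).\tag{15}$$

**Step 4: the decay is impossible.** We show that (15) contradicts $\int\eta=1$. The function $h(w)=\int\frac{\eta(x)}{w-\xi_0\cdot x}\,dx$ is holomorphic for $|w|>\varepsilon|\xi_0|$, and for $\operatorname{Re}w>\varepsilon|\xi_0|$ it equals $\int_0^\infty f(\lambda)e^{-\lambda w}\,d\lambda$ by Fubini. By (15) the latter integral is holomorphic in $\operatorname{Re}w>-\frac\delta4$. Since $\varepsilon|\xi_0|<\frac\delta4$, the closed disc $\{|w|\le\varepsilon|\xi_0|\}$ lies in this half-plane. So the two domains cover $\mathbb C$, and their intersection, a half-plane minus a closed disc contained in it, is connected. The two functions agree on $\operatorname{Re}w>\varepsilon|\xi_0|$, hence on the intersection, and together they define an entire function. It tends to $0$ at infinity, as $h(w)=O(1/|w|)$, so by Liouville's theorem $h\equiv0$. But $w\,h(w)\to\int\eta=1$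 as $|w|\to\infty$, a contradiction. $\square$
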